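\title{The fraction field of the ring of arithmetic power series is not ample}

\begin{abstract}
Let $E$ be the fraction field of the ring of power series with integer coefficients that converge on the complex open unit disc. We show that $E$ is not ample by writing down a smooth curve over $E$ with exactly two rational points. We then locate the failure exactly: a smooth curve of genus at most $1$ over $E$ with a rational point has infinitely many, while in every genus $g\ge 2$ there is a smooth projective curve with exactly three rational points. No finite extension of $E$ is ample. The negative results compare the number of zeros that a rational point forces on a meromorphic function with the number that hyperbolic geometry allows. The positive result comes from rounding coefficients in the Weierstrass parametrization.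
\end{abstract}

\section{Introduction}\label{sec:intro}

A power series with integer coefficients that is not a polynomial has infinitely many coefficients of absolute value at least $1$, so its radius of convergence is at most $1$. The open unit disc $D=\{t\in\mathbb C:|t|<1\}$ is therefore the largest disc about $0$ on which such a series can converge. The ring of \emph{arithmetic power series} is
\[
\mathbb Z\{t\}=\Bigl\{\sum_{n\ge0}a_nt^n \;:\; a_n\in\mathbb Z \text{ for all } n,\ \text{the series converges on } D\Bigr\}.
\]
It contains every series with bounded integer coefficients. It is a subring of the ring of holomorphic functions on $D$, so its fraction field $E=\operatorname{Quot}(\mathbb Z\{t\})$ is a subfield of the field $\mathcal M(D)$ of meromorphic functions on $D$. For $0<r<1$ let $\mathbb Z_r[[t]]$ be the ring of continuous functions on the closed disc of radius $r$ that are holomorphic on its interior and have only integer Taylor coefficients at $0$, and let $E_r=\operatorname{Quot}(\mathbb Z_r[[t]])$. Then $\mathbb Z\{t\}=\bigcap_{r<1}\mathbb Z_r[[t]]$ and $E\subset E_r$ for all $r$.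

Throughout, a curve over a field is geometrically integral, and the genus of a smooth curve is the genus of its smooth projective model. A field $K$ is called \emph{ample} (or \emph{large}) if every smooth curve over $K$ that has a $K$-rational point has infinitely many $K$-rational points. The property measures whether a rational point can always be moved along the curve. Over $\mathbb R$ and $\mathbb C$ the implicit function theorem moves it, over $\mathbb Q((t))$ Hensel's lemma does, and over a finite field the affine line already shows that ampleness fails.

It is known that $E_r$ is ample for each $0<r<1$, and, by a result of Harbater, every finite group occurs as a Galois group over $E$. The question whether $E$ itself is ample comes from the paper of Fehm and Paran~\cite{FP}. We shall not use the two results just quoted, but the first suggests a guess: $\mathbb Z\{t\}$ is the intersection of the rings $\mathbb Z_r[[t]]$, so one may hope to let $r\to1$ and find that $E$ is ample. The following example shows how points over $E_r$ arise and where a passage to the limit runs into trouble.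

\begin{example}\label{ex:Er}
Let $0\ne f\in\mathbb Z\{t\}$ and $0<r<1$. The curve $v^2=1+f^5y^{10}$ has the points $(y,v)=(0,\pm1)$, and it has infinitely many points over $E_r$. Indeed, iterating $c\mapsto w-c^2$ from $0$ gives $c\in w\mathbb Z[[w]]$ with $c+c^2=w$, so $(1+2c)^2=1+4w$. Thus $1+2c$ is the binomial series of $\sqrt{1+4w}$; it has integer coefficients and converges for $|4w|<1$. Take $y=2t^N$ and $w=2^8f^5t^{10N}$, so that $f^5y^{10}=4w$. For all large $N$ we have $|4w|<1$ on $|t|\le r$, and then $v=1+2c(w(t))$ lies in $\mathbb Z_r[[t]]$. How large $N$ must be depends on $r$.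
\end{example}

Our first result says that for a suitable $f$ nothing can replace the factor $t^N$ for all $r$ at once. Let
\begin{equation}\label{eq:f0}
f_0=\prod_{j\ge1}\bigl(1-2^{2^j}t^{4^j}\bigr);
\end{equation}
Lemma~\ref{lem:product} shows that $f_0\in\mathbb Z\{t\}$.

\begin{theorem}\label{thm:A}
The curve $X:\ v^2=1+f_0^5\,y^{10}$ over $E$ is smooth and geometrically integral, and, with points written as $(y,v)$, we have $X(E)=\{(0,1),(0,-1)\}$. Hence $E$ is not ample. More generally, $X(K)=\{(0,1),(0,-1)\}$ for every field $K$ with $\mathbb Q(f_0)\subset K\subset\mathcal M(D)$, so no such $K$ is ample.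
\end{theorem}

The curve $X$ has genus $4$. The second result determines the genera in which the property fails and extends the answer to finite extensions.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(a)] Every smooth curve of genus at most $1$ over $E$ that has an $E$-rational point has infinitely many $E$-rational points.
\item[(b)] Let $F/E$ be a finite extension. There is $f\in\mathbb Z\{t\}$ such that for every $g\ge2$ the smooth projective model $X_{g,f}$ of
\[
y^{2g+1}=f\,(x^2-1)
\]
has genus $g$ and exactly three $F$-rational points. For $F=E$ one can take $f=f_0$.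
\end{itemize}
In particular, no finite extension of $E$ is ample, and $2$ is the smallest genus in which the ampleness property fails over $E$.
\end{theorem}

The dividing line between genus $1$ and genus $2$ is the one between compact Riemann surfaces covered by the plane and those covered by the disc. A rational point on $X$ yields a holomorphic map from $D$ to a surface of genus $2$ (Section~\ref{sec:maps}). Such a map contracts the hyperbolic metric, so it cannot take a value very often near the boundary of $D$ (Section~\ref{sec:fmt}), while the equation of $X$ forces a certain value to be taken at each of the very many zeros of $f_0$ (Section~\ref{sec:products}). Section~\ref{sec:A} puts these facts together and proves Theorem~\ref{thm:A}. In genus $1$ every holomorphic function on $D$ gives a point through the $\wp$-function, and there is enough room to make the coordinates integral (Section~\ref{sec:genus1}). Section~\ref{sec:B} proves Theorem~\ref{thm:B}(b), with the surface of genus $2$ replaced by the sphere with three cone points.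

\section{Rational points as holomorphic maps}\label{sec:maps}

We write $D_r=\{|t|<r\}$. Riemann surfaces are connected. For a Riemann surface $R$, let $\mathcal O(R)$ and $\mathcal M(R)$ be the ring of holomorphic and the field of meromorphic functions, and let $\operatorname{ord}_P h\in\mathbb Z$ be the order of $0\ne h\in\mathcal M(R)$ at $P\in R$.

All curves of genus at least $2$ in this paper have the form
\begin{equation}\label{eq:hyper}
V^2=1+cU^d,\qquad c\in K^\times,\ d\ge1,
\end{equation}
over a field $K$ of characteristic $0$. The polynomial $p=1+cU^d$ is squarefree, because a root of $p'$ can only be $0$ and $p(0)=1$. Hence the affine curve \eqref{eq:hyper} is smooth, since a singular point would have $V=0$ and $p(U)=p'(U)=0$, and it is geometrically integral, since $p$ is not a square in $\overline K(U)$. We recall the standard description of its smooth projective model: the genus is $\lceil d/2\rceil-1$, and if $d$ is odd, the model is the affine curve together with one further point $\infty$, which is $K$-rational and is the only pole of $U$.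

Let $S$ be the compact Riemann surface of $V^2=1+U^5$. It has genus $2$, so by the uniformization theorem its universal cover is $D$. The substitution $U=fy^2$, $V=v$ maps the curve $v^2=1+f^5y^{10}$ to a curve with constant coefficients, and the exponents are chosen so that this substitution remembers the simple zeros of $f$.

\begin{lemma}\label{lem:map}
Let $R$ be a Riemann surface, let $f\in\mathcal O(R)$ have at least one simple zero, and let $y,v\in\mathcal M(R)$ satisfy $v^2=1+f^5y^{10}$ and $y\ne0$. Put $u=fy^2$. Then $u$ is nonconstant, $u$ vanishes at every simple zero of $f$, and $u=U\circ\Phi$ for a holomorphic map $\Phi:R\to S$.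
\end{lemma}

\begin{proof}
We have $v^2=1+u^5$ and $u\neq0$. At a simple zero $P$ of $f$ the order $\operatorname{ord}_Pu=1+2\operatorname{ord}_Py$ is odd, hence nonzero. If it were negative, then $2\operatorname{ord}_Pv=\operatorname{ord}_P(1+u^5)=5\operatorname{ord}_Pu$ would be odd, which is absurd. So $u(P)=0$, and $u$, being nonzero with a zero, is nonconstant.

The functions $u$ and $v$ have the same poles. Off this discrete set, $\Phi=(u,v)$ is a holomorphic map to $S\setminus\{\infty\}$. As a point approaches a pole of $u$, the value $U(\Phi)=u$ tends to $\infty$; since $S$ is compact and $\infty$ is the only pole of $U$, the point $\Phi$ tends to $\infty\in S$. So $\Phi$ extends continuously to $R$, and the extension is holomorphic by Riemann's theorem on removable singularities.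
\end{proof}

The whole argument for Theorem~\ref{thm:A} is visible when the disc is replaced by the plane.

\begin{example}\label{ex:plane}
Let $\mathbb Q(t)\subset K\subset\mathcal M(\mathbb C)$. Then the only $K$-points of $v^2=1+t^5y^{10}$ are $(0,\pm1)$, so $K$ is not ample. Indeed, a point with $y\ne0$ gives a nonconstant holomorphic map $\Phi:\mathbb C\to S$ by Lemma~\ref{lem:map}. As $\mathbb C$ is simply connected, $\Phi$ lifts to a holomorphic map $\mathbb C\to D$, which is constant by Liouville's theorem.
\end{example}

On the disc this argument breaks down, and so does its conclusion: for each constant $|c|\le1$ the pair $y=c$, $v=\sqrt{1+c^{10}t^5}$ is a point over $\mathcal M(D)$. Nonconstant maps $D\to S$ exist, so we need a quantitative substitute for Liouville's theorem, and we must use the part of Lemma~\ref{lem:map} that Example~\ref{ex:plane} wastes: $u$ vanishes at \emph{all} simple zeros of $f$.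

Zeros are measured as follows. For $f\in\mathcal O(D)$ with $f(0)\ne0$ let $n_f(s)$ be the number of zeros of $f$ in $D_s$, counted with multiplicity, and let
\[
N_f(r)=\sum_{f(\zeta)=0,\ |\zeta|<r}\log\frac r{|\zeta|},
\]
again with multiplicity. For $0<r_0<r<1$, a zero $\zeta\in D_r$ contributes $\log\bigl(r/\max(r_0,|\zeta|)\bigr)$ to both sides of
\begin{equation}\label{eq:nN}
\int_{r_0}^r n_f(s)\,\frac{ds}s=N_f(r)-N_f(r_0).
\end{equation}
The simplest bound on $N$ occurs when $u$ maps $D$ into the disc itself. If $u\in\mathcal O(D)$, $|u|\le1$ and $u(0)\ne0$, Jensen's formula gives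
\[
N_u(r)=\frac1{2\pi}\int_0^{2\pi}\log|u(re^{i\theta})|\,d\theta-\log|u(0)|\le-\log|u(0)|.
\]
Such a $u$ cannot vanish at all zeros of a function $f$ with simple zeros and unbounded $N_f$. For $u=U\circ\Phi$ as in Lemma~\ref{lem:map} the bound $O(1)$ will become $O(\log\frac1{1-r})$. So we need elements of $\mathbb Z\{t\}$ with simple zeros whose counting function grows faster than that.

\section{Arithmetic power series with many zeros}\label{sec:products}

The polynomial $1-2^kt^n$ has integer coefficients, constant term $1$, and $n$ simple zeros on the circle of radius $2^{-k/n}$. Replacing $(k,n)$ by $(kM,nM)$ keeps the circle and multiplies the number of zeros by $M$. Infinite products of such polynomials therefore have as many zeros as we like. Put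
\[
r_m=2^{-2^{-m-1}}\qquad(m\ge1),
\]
so that $\frac12<r_1<r_2<\cdots\to1$.

\begin{lemma}\label{lem:product}
For $j\ge1$ let $k_j,n_j$ be positive integers with $n_j\ge j$ and $\rho_j:=k_j/n_j\in(2^{-j-1},2^{-j}]$. Then $f=\prod_{j\ge1}(1-2^{k_j}t^{n_j})$ lies in $\mathbb Z\{t\}$ and $f(0)=1$. The function $f$ has infinitely many zeros, all simple and all on the circles $|t|=2^{-\rho_j}$, and
\[
N_f(r_m)\ge n_m\bigl(\rho_m-2^{-m-1}\bigr)\log2\qquad(m\ge1).
\]
\end{lemma}

\begin{proof}
Fix $r<1$. On $|t|\le r$ we have $|2^{k_j}t^{n_j}|\le(2^{\rho_j}r)^{n_j}$. For large $j$ we have $2^{\rho_j}r\le\sqrt r$, since $\rho_j\to0$, and then the $j$-th term is at most $r^{j/2}$. So the product converges locally uniformly on $D$, and its zeros are those of the factors. Each Taylor coefficient of $f$ is a limit of the corresponding integer coefficients of the partial products, hence an integer. The intervals $(2^{-j-1},2^{-j}]$ are disjoint, so different factors have their zeros on different circles, and all zeros of $f$ are simple. Finally $2^{-\rho_m}<r_m$, and each of the $n_m$ zeros of the $m$-th factor contributes $\log(r_m/2^{-\rho_m})=(\rho_m-2^{-m-1})\log2$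 to $N_f(r_m)$.
\end{proof}

The function $f_0$ of \eqref{eq:f0} is the case $k_j=2^j$, $n_j=4^j$, $\rho_j=2^{-j}$, and the lemma gives $N_{f_0}(r_m)\ge4^m2^{-m-1}\log2=2^{m-1}\log2$. On the other hand, $1-e^{-x}\ge(1-e^{-1})x\ge x/2$ on $[0,1]$ by concavity, so $1-r_m^2=1-e^{-2^{-m}\log2}\ge2^{-m-1}\log2$, and $\log\frac1{1-r_m^2}=O(m)$. Therefore
\begin{equation}\label{eq:growth}
\frac{N_{f_0}(r_m)}{1+\log\frac1{1-r_m^2}}\longrightarrow\infty\qquad(m\to\infty).
\end{equation}
For finite extensions of $E$ the growth to be beaten is not known in advance, and the zeros must avoid a set of branch points. Both can be arranged.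

\begin{lemma}\label{lem:fast}
Let $\Sigma\subset D$ be closed and discrete and let $\psi:(0,1)\to\mathbb R$ be any function. There is $f\in\mathbb Z\{t\}$ with $f(0)=1$ that has infinitely many zeros, all simple and outside $\Sigma$, and satisfies $N_f(r_m)\ge m\,\psi(r_m)$ for all $m\ge1$.
\end{lemma}

\begin{proof}
The compact annulus $2^{-2^{-j}}\le|t|\le2^{-2^{-j-1}}$ contains finitely many points of $\Sigma$. So there is a rational number $\rho_j\in(2^{-j-1},2^{-j})$ such that no point of $\Sigma$ has modulus $2^{-\rho_j}$. Write $\rho_j=k_j/n_j$, multiplying numerator and denominator by a common factor so large that $n_j\ge j$ and $n_j(\rho_j-2^{-j-1})\log2\ge j\,\psi(r_j)$. Now apply Lemma~\ref{lem:product}.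
\end{proof}

\section{Counting zeros by spherical area}\label{sec:fmt}

Jensen's formula bounds the zeros of a holomorphic function by its size. Our functions are meromorphic, and what we shall control is the speed with which they move on the sphere. This section bounds zeros by the area swept out.

\subsection*{Conformal metrics}
A \emph{conformal semimetric} on a Riemann surface is given in each local coordinate $z$ by an expression $\mu=\sigma(z)|dz|$ with $\sigma\ge0$ continuous, compatibly with coordinate changes. Its area form is $\sigma^2$ times the Euclidean area form of the coordinate. Where $\sigma$ is positive and smooth, the \emph{curvature} of $\mu$ is $-\sigma^{-2}\Delta\log\sigma$. The pullback of $\sigma(w)|dw|$ under a holomorphic map $w=h(z)$ is $\sigma(h(z))|h'(z)||dz|$; where $h'\ne0$ the curvature is preserved, because $\log|h'|$ is harmonic there. We use the spherical metric on $\mathbb P^1$ and the Poincar\'e metric on $D$,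
\[
\chi=\frac{2|dw|}{1+|w|^2},\qquad ds_D=\frac{2|dz|}{1-|z|^2}.
\]
The sphere has $\chi$-area $4\pi$, and $w\mapsto1/w$ preserves $\chi$. The metric $ds_D$ has curvature $-1$, since $\Delta\log\frac1{1-|z|^2}=\frac4{(1-|z|^2)^2}$, and the $ds_D$-area of $D_s$ is
\begin{equation}\label{eq:hyparea}
\int_0^s\frac{4\cdot2\pi\rho\,d\rho}{(1-\rho^2)^2}=\frac{4\pi s^2}{1-s^2},
\qquad\text{with}\qquad
\int_{1/2}^r\frac{s^2}{1-s^2}\,\frac{ds}s\le\frac12\log\frac1{1-r^2}.
\end{equation}
The Schwarz--Pick lemma states that $h^*ds_D\le ds_D$ for every holomorphic $h:D\to D$; in particular automorphisms of $D$ are isometries. If the universal cover of a Riemann surface $R$ is $D$, then $ds_D$ is invariant under the deck transformations and descends to the \emph{Poincar\'e metric} $ds_R$ of $R$.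

\subsection*{The first main theorem}
We prove the estimate on a finite branched cover of $D$, as Section~\ref{sec:B} requires. For Theorem~\ref{thm:A} only the case $R=D$, $\pi=\operatorname{id}$ is needed, and the reader may keep that case in mind. Recall that a proper nonconstant holomorphic map $\pi:R\to D$ is surjective, that all its fibers have the same finite number $d$ of points counted with multiplicity, and that its critical values form a closed discrete set $\Sigma\subset D$. Every $t_0\in D$ has a disc neighborhood whose preimage is a disjoint union of finitely many coordinate discs, on each of which $\pi=t_0+\tau^e$ for a local coordinate $\tau$ and some $e\ge1$.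

Put $R(s)=\pi^{-1}(D_s)$, a relatively compact subset of $R$. For a nonconstant $u\in\mathcal M(R)$ let $n(s,u)$ be the number of zeros of $u$ in $R(s)$ with multiplicity, and let
\[
\mathcal A(s,u)=\frac1{4\pi}\operatorname{Area}_{u^*\chi}\bigl(R(s)\bigr).
\]
This is the average over the sphere of the number of times that $u$ takes a value on $R(s)$. The next statement says that, in the logarithmic mean, the value $0$ is not taken more often than the average.

\begin{proposition}\label{prop:fmt}
Let $\pi:R\to D$ be proper, holomorphic and nonconstant, and let $u\in\mathcal M(R)$ be nonconstant. There is a constant $c$ such that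
\[
\int_{1/2}^r n(s,u)\,\frac{ds}s\le\int_{1/2}^r\mathcal A(s,u)\,\frac{ds}s+c\qquad\bigl(\tfrac12<r<1\bigr).
\]
\end{proposition}

\begin{proof}
We need a nonnegative function with logarithmic poles at the zeros of $u$ whose Laplacian is the spherical area density. It is
\[
V=\log\bigl(1+|u|^{-2}\bigr)\ge0 .
\]
Off the zeros of $u$ the function $w=1/u$ is holomorphic, $V=\log(1+|w|^2)$ is smooth, and $\Delta V=4|w'|^2/(1+|w|^2)^2$ in any local coordinate; this is the area density of $w^*\chi=u^*\chi$. Near a zero of order $m$, with a local coordinate $\tau$ centered there, $V=\log(1+|u|^2)-2\log|u|=-2m\log|\tau|+(\text{smooth})$.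

Let $\pi_*V(t)=\sum_{\pi(P)=t}V(P)$, summed with multiplicity, and
\[
M(s)=\frac1{2\pi}\int_0^{2\pi}\pi_*V(se^{i\theta})\,d\theta\ge0 .
\]
\emph{The function $M$ is continuous on $(0,1)$.} On a coordinate disc over a neighborhood of $t_0$ we have $V=-2m\log|\tau|+(\text{continuous})$ with $m\ge0$, and $\sum_{\tau^e=t-t_0}\log|\tau|=\log|t-t_0|$. So near $t_0$ the function $\pi_*V$ is a constant multiple of $\log|t-t_0|$ plus a continuous function. On a closed disc $\overline{D_r}$ it is thus a continuous function plus a finite linear combination of functions $\log|t-t_i|$, and the mean of $\log|t-t_i|$ over $|t|=s$ is $\log\max(s,|t_i|)$, which is continuous in $s$.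

\emph{The derivative of $M$.} Call $s\in(0,1)$ \emph{good} if the circle $|t|=s$ contains no point of $\Sigma$ and no image of a zero of $u$. In each interval $[\frac12,r]$ all but finitely many $s$ are good, and $M$ is smooth near a good $s$. Consider the $1$-form ${*}dV=2\operatorname{Im}(V_z\,dz)$. It does not depend on the local coordinate $z$, because $V_z\,dz$ does not. Its exterior derivative is $\Delta V$ times the Euclidean area form, that is, the area form of $u^*\chi$. On a circle $z=se^{i\theta}$ it restricts to $s\,\partial_sV\,d\theta$.

Let $s$ be good. Then $\pi^{-1}(\overline{D_s})$ is a compact surface with smooth boundary $\Gamma_s=\pi^{-1}(|t|=s)$. Over a short arc of the circle, $\Gamma_s$ consists of $d$ arcs near which $t=\pi$ is a local coordinate. Summing over these arcs gives $\int_{\Gamma_s}{*}dV=2\pi sM'(s)$. Now remove discs $|\tau|<\varepsilon$ about the zeros of $u$ in $R(s)$ and apply Stokes' theorem. For a zero of order $m$, the integral of ${*}dV$ over $|\tau|=\varepsilon$ is $-4\pi m+O(\varepsilon)$. Letting $\varepsilon\to0$ we get $\int_{\Gamma_s}{*}dV=4\pi\mathcal A(s,u)-4\pi n(s,u)$, that is,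
\[
sM'(s)=2\mathcal A(s,u)-2n(s,u).
\]
Divide by $2s$ and integrate over $[\frac12,r]$; the finitely many bad values of $s$ do no harm because $M$ is continuous and the right side is bounded. This gives
\[
\int_{1/2}^rn(s,u)\frac{ds}s=\int_{1/2}^r\mathcal A(s,u)\frac{ds}s+\tfrac12M(\tfrac12)-\tfrac12M(r),
\]
and $M(r)\ge0$ yields the claim with $c=\frac12M(\frac12)$.
\end{proof}

\section{A curve with two rational points}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The curve $X$ has the form \eqref{eq:hyper} with $c=f_0^5$ and $d=10$, so it is smooth and geometrically integral. Its points with $y=0$ are $(0,\pm1)$. Let $\mathbb Q(f_0)\subset K\subset\mathcal M(D)$ and suppose that $(y,v)\in X(K)$ has $y\ne0$. By Lemmas~\ref{lem:product} and~\ref{lem:map}, the function $u=f_0y^2$ is nonconstant, vanishes at every zero of $f_0$, and equals $U\circ\Phi$ with $\Phi:D\to S$ holomorphic. As the zeros of $f_0$ are simple, $n_{f_0}(s)\le n(s,u)$, where we take $R=D$ and $\pi=\operatorname{id}$.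

It remains to bound the spherical area. Let $p:D\to S$ be the universal covering and lift $\Phi$ to $h:D\to D$ with $\Phi=p\circ h$. By Schwarz--Pick, $\Phi^*ds_S=h^*ds_D\le ds_D$. The quotient of the semimetric $U^*\chi$ by the metric $ds_S$ is a continuous function on the compact surface $S$, so $U^*\chi\le C\,ds_S$ for a constant $C$. Hence $u^*\chi=\Phi^*U^*\chi\le C\,ds_D$, and $\mathcal A(s,u)\le C^2s^2/(1-s^2)$ by \eqref{eq:hyparea}. Now \eqref{eq:nN}, Proposition~\ref{prop:fmt} and \eqref{eq:hyparea} give
\[
N_{f_0}(r)-N_{f_0}(\tfrac12)\le\int_{1/2}^rn(s,u)\frac{ds}s\le\frac{C^2}2\log\frac1{1-r^2}+c\qquad\bigl(\tfrac12<r<1\bigr),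
\]
with $C$ and $c$ independent of $r$. For $r=r_m$ and $m$ large this contradicts \eqref{eq:growth}. So $X(K)=\{(0,\pm1)\}$, a finite nonempty set, and $K$ is not ample. The field $E$ is one such $K$.
\end{proof}

\begin{remark}\label{rem:A}
Integrality of coefficients was used only to place $f_0$ in $E$. The hypothesis $K\subset\mathcal M(D)$ cannot be relaxed to functions on a smaller disc, where $f_0$ has finitely many zeros: by Example~\ref{ex:Er}, $X(E_r)$ is infinite for every $r<1$. The exponent $5$ is odd, which excludes poles of $u$ at the zeros of $f_0$, and at least $5$, which makes the genus of $S$ at least $2$. With the exponent $3$ the target has genus $1$ and universal cover $\mathbb C$, and Schwarz--Pick gives nothing.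
\end{remark}

\section{Curves of genus at most one}\label{sec:genus1}

In this section we prove Theorem~\ref{thm:B}(a). A smooth curve differs from its smooth projective model by finitely many points, so we may assume that it is projective. In genus $0$, a curve with a rational point is $\mathbb P^1_E$, and $E$ is infinite. In genus $1$ it is an elliptic curve $y^2=x^3+ax+b$ with $a,b\in E$. Choose $0\ne h\in\mathbb Z\{t\}$ with $ha,hb\in\mathbb Z\{t\}$. The substitution $(x,y)\mapsto(h^2x,h^3y)$ replaces $(a,b)$ by $(h^4a,h^6b)$, so we may assume $a,b\in\mathbb Z\{t\}$.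

If $a,b$ are constants and $\wp$ is the associated Weierstrass function, then every nonconstant $\varphi\in\mathcal O(D)$ gives a point $(\wp(\varphi),\frac12\wp'(\varphi))$ over $\mathcal M(D)$, because $\wp$ is meromorphic on all of $\mathbb C$. The difficulty is to reach $E$. The tool is \emph{rounding}: every real number is within $\frac12$ of an integer, and a series with bounded coefficients converges on $D$. We round twice, first to recognize elements of $E$ and then to choose $\varphi$. Through Laurent expansion at $0$ we regard $\mathcal M(D_r)$, for $0<r\le1$, as a subfield of $\mathbb C((t))$.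

\begin{lemma}\label{lem:round}
$\mathcal M(D)\cap\mathbb Z((t))\subset E$.
\end{lemma}

\begin{proof}
Let $x\in\mathcal M(D)\cap\mathbb Z((t))$. After multiplication by a power of $t$ we may assume that $x$ is holomorphic at $0$. We look for a denominator in $\mathbb Z\{t\}$. By Weierstrass' theorem on prescribed zeros there is $H_0\in\mathcal O(D)$ whose zeros are exactly the poles of $x$, with the same orders. Then $H_0(0)\ne0$ and $H_0x\in\mathcal O(D)$. Rounding needs real coefficients, so let $H(t)=H_0(t)\overline{H_0(\bar t)}/|H_0(0)|^2=\sum H_nt^n$. It satisfies $\overline{H(\bar t)}=H(t)$, so all $H_n$ are real; also $H(0)=1$ and $Hx\in\mathcal O(D)$. Put $e_0=1$ and choose recursively $e_n\in[-\frac12,\frac12]$ for $n\ge1$ such that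
\[
h_n:=e_n+\sum_{j<n}H_{n-j}e_j\in\mathbb Z .
\]
Then $e=\sum e_nt^n\in\mathcal O(D)$, and $h=He=1+\sum_{n\ge1}h_nt^n$ is a nonzero element of $\mathbb Z\{t\}$. The product $hx=e\cdot Hx$ is holomorphic on $D$, and as a product of two series in $\mathbb Z[[t]]$ it has integer coefficients. So $x=hx/h\in E$.
\end{proof}

\subsection*{The formal $\wp$-function}
For nonconstant $a,b$ the lattice varies with $t$ and degenerates at the zeros of the discriminant. We avoid lattices by treating the Laurent series of $\wp$ as a formal series in the coefficients. Let $A,B,T$ be indeterminates. Define $c_k\in\mathbb Q[A,B]$ by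
\begin{equation}\label{eq:ck}
c_2=-\frac A5,\qquad c_3=-\frac B7,\qquad c_k=\frac3{(2k+1)(k-3)}\sum_{m=2}^{k-2}c_mc_{k-m}\quad(k\ge4),
\end{equation}
and define elements of $\mathbb Q[A,B]((T))$ by
\[
P(T)=T^{-2}\Bigl(1+\sum_{k\ge2}c_kT^{2k}\Bigr),\qquad Y(T)=\tfrac12P'(T)=-T^{-3}\Bigl(1-\sum_{k\ge2}(k-1)c_kT^{2k}\Bigr).
\]
The series $Y$ is a unit of $\mathbb Q[A,B]((T))$. With $L=(3P^2+A)/(2Y)$ we have
\begin{equation}\label{eq:formal}
Y^2=P^3+AP+B,\qquad P(2T)=L^2-2P,\qquad Y(2T)=L\cdot\bigl(P-P(2T)\bigr)-Y .
\end{equation}
To see this, note that in each identity the coefficient of a given power of $T$ in the difference of the two sides is a polynomial in $A,B$, so it suffices to show that it vanishes at all complex $(A,B)$ with $4A^3+27B^2\ne0$. For such $(A,B)$ there is a lattice with invariants $g_2=-4A$, $g_3=-4B$, and $P$ is the Laurent series of its $\wp$-function \cite[23.9.4--5]{DLMF}. The first identity is then the differential equation of $\wp$. The other two are the tangent formulas for doubling a point on $y^2=x^3+Ax+B$, applied to the group homomorphism $T\mapsto(\wp(T),\frac12\wp'(T))$.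

If $A,B\in\mathbb C$ and $\rho>0$ satisfy $|A|/5\le\rho^2$ and $|B|/7\le\rho^3$, then
\begin{equation}\label{eq:ckbound}
|c_k|\le\rho^k\qquad(k\ge2).
\end{equation}
Indeed, the sum in \eqref{eq:ck} has $k-3$ terms, so by induction $|c_k|\le\frac3{2k+1}\rho^k$ for $k\ge4$.

The function $z=-x/y$ is a local parameter at the point at infinity, and we shall see that integrality of $z$ implies integrality of $x$ and $y$. In terms of $T$ it is
\begin{equation}\label{eq:Z}
\mathcal Z(T)=-\frac PY=T\,\frac{1+\sum c_kT^{2k}}{1-\sum(k-1)c_kT^{2k}}=T+2c_2T^5+3c_3T^7+\cdots\in T+T^5\,\mathbb Q[A,B][[T]].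
\end{equation}
For $0\ne\varphi\in t\mathbb Q[[t]]$, the substitution $A\mapsto a$, $B\mapsto b$, $T\mapsto\varphi$ is a ring homomorphism $\mathbb Q[A,B]((T))\to\mathbb Q((t))$. We denote the images of $P,Y,\mathcal Z$ by $P(\varphi),Y(\varphi),\mathcal Z(\varphi)$.

\begin{example}\label{ex:round}
Let $a=2$, $b=0$, so $c_2=-\frac25$, $c_3=0$. The choice $\varphi=t$ gives $x=P(t)=t^{-2}-\frac25t^2+\cdots$, which is meromorphic on $D$ but not integral. Try $\varphi=t+\varphi_5t^5+O(t^6)$. The coefficient of $t^5$ in $\mathcal Z(\varphi)=\varphi-\frac45\varphi^5+\cdots$ is $\varphi_5-\frac45$, and the only $\varphi_5\in[-\frac12,\frac12]$ making it an integer is $-\frac15$. Then $\varphi^{-2}=t^{-2}+\frac25t^2+O(t^3)$, so $x=\varphi^{-2}-\frac25\varphi^2+\cdots=t^{-2}+O(t^3)$, and the denominator $5$ has disappeared.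
\end{example}

\begin{proposition}\label{prop:elliptic}
Let $a,b\in\mathbb Z\{t\}$ and $k\in\mathbb Z$. There are $x,y\in E$ with $y\neq0$, $y^2=x^3+ax+b$ and $-x/y\in t+kt^2+t^3\mathbb Z[[t]]$.
\end{proposition}

\begin{proof}
\emph{Rounding.} Let $\varphi=\sum_{n\ge1}\varphi_nt^n$ with rational $\varphi_n$ and $\varphi_1=1$, and let $z=\mathcal Z(\varphi)=\sum z_nt^n$. By \eqref{eq:Z}, $z-\varphi=\sum_{j\ge5}\gamma_j\varphi^j$ with $\gamma_j\in\mathbb Q[[t]]$ depending only on $a,b$. For $j\ge5$ the coefficient of $t^n$ in $\gamma_j\varphi^j$ vanishes if $n<j$ and involves only $\varphi_1,\dots,\varphi_{n-4}$ otherwise. So $z_1=\varphi_1$, $z_2=\varphi_2$, and $z_n-\varphi_n$ is a rational number determined by $\varphi_1,\dots,\varphi_{n-1}$. Put $\varphi_2=k$ and choose recursively $\varphi_n\in\mathbb Q\cap[-\frac12,\frac12]$ with $z_n\in\mathbb Z$ for $n\ge3$. Then $\varphi\in\mathcal O(D)$, since its coefficients are bounded, and $z\in t+kt^2+t^3\mathbb Z[[t]]$. Put $x=P(\varphi)$ and $y=Y(\varphi)$ in $\mathbb Q((t))$. Then $y\ne0$, $z=-x/y$, and $y^2=x^3+ax+b$ by \eqref{eq:formal}. By Lemma~\ref{lem:round} it suffices to show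 that $x,y$ lie in $\mathbb Z((t))$ and in $\mathcal M(D)$.

\emph{Integrality.} Let $w=-1/y\in t^3\mathbb Q[[t]]$. Dividing the equation by $-y^3$ gives $w=\Theta(w)$, where $\Theta(w)=z^3+azw^2+bw^3$. For $w_1,w_2\in t\mathbb Q[[t]]$,
\[
\Theta(w_1)-\Theta(w_2)=(w_1-w_2)\bigl(az(w_1+w_2)+b(w_1^2+w_1w_2+w_2^2)\bigr),
\]
and the second factor is divisible by $t$. So $\Theta$ is a $t$-adic contraction of $t\mathbb Q[[t]]$ and has at most one fixed point there. It maps the complete subset $t^3\mathbb Z[[t]]$ to itself, because $a,b,z$ have integer coefficients, and so has a fixed point in it. Hence $w\in t^3\mathbb Z[[t]]$. Moreover $w=\Theta(w)\equiv z^3\equiv t^3\pmod{t^4}$, so $w$ is $t^3$ times a unit of $\mathbb Z[[t]]$. Therefore $y=-1/w$ and $x=z/w$ lie in $\mathbb Z((t))$.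

\emph{Meromorphy.} The series $P$ is known to converge only for small $T$, while $\varphi$ need not be small. We divide $\varphi$ by a power of $2$ and return by doubling, which is a rational operation. Fix $r<1$. Choose $\rho,M>0$ with $|a|/5\le\rho^2$, $|b|/7\le\rho^3$ and $|\varphi|\le M$ on $D_r$, and choose $N$ with $\theta:=\rho M^24^{-N}<1$. For $0\le i\le N$ let $x_i=P(2^{i-N}\varphi)$ and $y_i=Y(2^{i-N}\varphi)$ in $\mathbb Q((t))$. Put $\sigma=2^{-N}\varphi$. By \eqref{eq:ckbound}, $|c_k(a,b)\sigma^{2k}|\le\theta^k$ on $D_r$, so $\sum c_k(a,b)\sigma^{2k}$ and $\sum(k-1)c_k(a,b)\sigma^{2k}$ converge uniformly on $D_r$ to holomorphic functions. Taylor coefficients pass to uniform limits, so the Taylor series of these functions are the $t$-adic sums. As $\sigma\ne0$, we get $x_0,y_0\in\mathcal M(D_r)$. Substituting $T\mapsto2^{i-N}\varphi$ in \eqref{eq:formal} expresses $x_{i+1}$ and $y_{i+1}$ as polynomials in $x_i$, $y_i$, $a$ and $1/y_i$ with rational coefficients; here $y_i\ne0$. Since $\mathcal M(D_r)$ is a subfield of $\mathbb C((t))$ containing $a$, induction gives $x=x_N$, $y=y_N\in\mathcal M(D_r)$. This holds for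 every $r<1$, and the extensions agree by the identity theorem, so $x,y\in\mathcal M(D)$.
\end{proof}

Different values of $k$ give different values of $-x/y$, hence different points. So the elliptic curve has infinitely many $E$-points, and Theorem~\ref{thm:B}(a) is proved.

\section{Genus at least two and finite extensions}\label{sec:B}

Two new difficulties appear in Theorem~\ref{thm:B}(b). First, elements of $F$ are not functions on $D$; they live on a finite branched cover of $D$. Second, and more seriously, the curve $y^{2g+1}=f(x^2-1)$ becomes the constant curve $\eta^{2g+1}=x^2-1$ only through $\eta=y/f^{1/(2g+1)}$, and this root is not meromorphic at a simple zero of $f$. So this substitution does not turn a rational point into a map to a compact surface of genus $g$. What remains is the function $x$, and the equation forces it to take the values $1,-1,\infty$ with high multiplicity. This will replace the hyperbolicity of $S$.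

\subsection*{The field $F$ as a field of meromorphic functions}
Write $F=E[T]/(G)$ with $G$ monic and irreducible, and let $G_1$ be a monic irreducible factor of $G$ in $\mathcal M(D)[T]$. The natural map $F\to\mathcal M(D)[T]/(G_1)$ is a homomorphism of fields over $E$, hence injective. By \cite[Thm.~8.9]{Forster} there are a Riemann surface $R$, a proper nonconstant holomorphic map $\pi:R\to D$, and a root of $G_1$ in $\mathcal M(R)$, where $\mathcal M(D)\subset\mathcal M(R)$ through $h\mapsto h\circ\pi$. Sending $T$ to this root embeds $\mathcal M(D)[T]/(G_1)$ into $\mathcal M(R)$, and we regard $F$ as a subfield of $\mathcal M(R)$. If $F=E$, we take $R=D$ and $\pi=\operatorname{id}$.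

The universal cover of $R$ carries a nonconstant bounded holomorphic function, the pullback of $\pi$, so it is neither $\mathbb P^1$ nor $\mathbb C$; by uniformization it is $D$. Let $\Sigma$ be the set of critical values of $\pi$, let $\alpha(s)<\infty$ be the $ds_R$-area of $R(s)=\pi^{-1}(D_s)$, a nondecreasing function of $s$, and let
\[
\psi(r)=1+\int_{1/2}^r\alpha(s)\,\frac{ds}s\quad\bigl(r\ge\tfrac12\bigr),\qquad\psi(r)=1\quad\bigl(r<\tfrac12\bigr).
\]
We fix $f\in\mathbb Z\{t\}$ with $f(0)=1$ such that
\begin{equation}\label{eq:fchoice}
\text{all zeros of $f$ are simple and outside $\Sigma$, and } N_f(r_m)/\psi(r_m)\to\infty .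
\end{equation}
Such an $f$ exists by Lemma~\ref{lem:fast}, and it depends on $F$ only, not on $g$. If $F=E$, then $\Sigma=\emptyset$ and $\psi(r)\le1+2\pi\log\frac1{1-r^2}$ by \eqref{eq:hyparea}, so $f=f_0$ satisfies \eqref{eq:fchoice} by \eqref{eq:growth}.

\subsection*{Multiplicities forced by the equation}
Fix $g\ge2$ and let $n=2g+1$. The equation can be written $x^2=1+f^{-1}y^n$, which has the form \eqref{eq:hyper} with $d=n$ odd. So $X_{g,f}$ has genus $g$, and its $F$-points are the point at infinity and the solutions $(x,y)\in F^2$. The solutions with $y=0$ are $(\pm1,0)$. We must exclude solutions with $y\ne0$.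

\begin{lemma}\label{lem:mult}
Let $x,y\in\mathcal M(R)$ satisfy $y^n=f(x^2-1)$ and $y\ne0$. Then $x$ is nonconstant; $x$ takes each of the values $1$ and $-1$ only with multiplicity at least $2g\ge4$; every pole of $x$ has order at least $g+1\ge3$; and at every point of $R$ over a zero of $f$ the value of $x$ is $1$, $-1$ or $\infty$.
\end{lemma}

\begin{proof}
Let $P\in R$ and $\epsilon=\operatorname{ord}_P(f\circ\pi)$. The zeros of $f$ are simple and $\pi$ is unramified over them, so $\epsilon=1$ if $f(\pi(P))=0$ and $\epsilon=0$ otherwise. As $y\ne0$, we have $x^2-1\ne0$, and comparing orders at $P$ gives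
\[
\epsilon+\operatorname{ord}_P(x^2-1)\equiv0\pmod n .
\]
If $x(P)=\pm1$ with multiplicity $m\ge1$, then $\operatorname{ord}_P(x^2-1)=m$, so $m\equiv0$ or $-1\pmod n$ and $m\ge n-1=2g$. If $x$ has a pole of order $m\ge1$ at $P$, then $2m\equiv\epsilon\pmod n$. Since $2(g+1)\equiv1\pmod n$, this means $m\equiv0$ or $g+1\pmod n$, and $m\ge g+1$. If $x(P)\notin\{1,-1,\infty\}$, then $n\mid\epsilon$ and so $\epsilon=0$; this proves the last claim. Finally, $f$ has a zero by \eqref{eq:fchoice} and $\pi$ is surjective, so $x$ takes one of the values $1,-1,\infty$ somewhere. A constant $x$ would thus be $\pm1$, contrary to $x^2-1\ne0$.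
\end{proof}

\subsection*{A metric with three cone points}
We want the bound $x^*\chi\le C\,ds_R$ from the multiplicities alone. If they were \emph{divisible} by $4,4,3$, then $x$ could be lifted locally through a branched covering $D\to\mathbb P^1$ with these ramification indices, which is the situation in which Schwarz--Pick applies. They are only bounded below by $4,4,3$. The pulled-back metric still has curvature $-1$ but acquires zeros, and Ahlfors' form of the Schwarz lemma allows for that.

\begin{lemma}[Ahlfors' lemma]\label{lem:ahlfors}
Let $R$ be a Riemann surface with universal cover $D$. Let $\mu$ be a conformal semimetric on $R$ that is smooth with curvature $-1$ near every point where it is nonzero. Then $\mu\le ds_R$.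
\end{lemma}

\begin{proof}
Pull $\mu$ back to $D$ and write the result as $\sigma|dz|$. We must show $\sigma\le2/(1-|z|^2)$. For $r<1$ let $\lambda_r=2r/(r^2-|z|^2)$ on $D_r$. The metric $\lambda_r|dz|$ is the pullback of $ds_D$ under $z\mapsto z/r$, so $\Delta\log\lambda_r=\lambda_r^2$. The continuous function $\sigma$ is bounded on $\overline{D_r}$ and $\lambda_r\to\infty$ at $\partial D_r$, so $\sigma/\lambda_r$ attains a maximum at some $z_0\in D_r$. If $\sigma(z_0)=0$, then $\sigma=0$ on $D_r$. Otherwise $\log(\sigma/\lambda_r)$ is smooth near its maximum point $z_0$, and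
\[
0\ge\Delta\log(\sigma/\lambda_r)(z_0)=\sigma(z_0)^2-\lambda_r(z_0)^2 ,
\]
so the maximum of $\sigma/\lambda_r$ is at most $1$. In both cases $\sigma\le\lambda_r$ on $D_r$. Let $r\to1$.
\end{proof}

\begin{lemma}\label{lem:orbifold}
There is a constant $C$ with the following property. Let $R$ be a Riemann surface with universal cover $D$, and let $x\in\mathcal M(R)$ be nonconstant. Suppose that $x$ takes the values $1$ and $-1$ only with multiplicity at least $4$ and that all its poles have order at least $3$. Then $x^*\chi\le C\,ds_R$.
\end{lemma}

\begin{proof}
Let $e_1=e_{-1}=4$ and $e_\infty=3$. Since $\frac14+\frac14+\frac13<1$, there is a cocompact Fuchsian triangle group $\Gamma$ of signature $(4,4,3)$; see for example \cite[\S10.6]{Beardon}. It is the orientation-preserving subgroup of the group generated by the reflections in the sides of a hyperbolic triangle with angles $\frac\pi4,\frac\pi4,\frac\pi3$. The quotient $D/\Gamma$ is a compact Riemann surface of genus $0$, and $\Gamma$ acts freely except on three orbits, whose points have cyclic stabilizers of orders $4,4,3$. After a M\"obius transformation the quotient map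 is a holomorphic map $q:D\to\mathbb P^1$ with these orbits over $1,-1,\infty$. On $\Omega=\mathbb P^1\setminus\{1,-1,\infty\}$ the metric $ds_D$ descends to a smooth positive metric $\lambda$ of curvature $-1$.

We compute $\lambda$ near $a\in\{1,-1,\infty\}$; put $e=e_a$. Move a point of $q^{-1}(a)$ to $0$ by an automorphism of $D$. Its stabilizer becomes the group of rotations $z\mapsto\omega z$ with $\omega^e=1$, and $\xi=z^e$ is a local coordinate on $\mathbb P^1$ centered at $a$. From $|dz|=\frac1e|\xi|^{1/e-1}|d\xi|$ we get
\begin{equation}\label{eq:cone}
\lambda=\frac2e\,\frac{|\xi|^{1/e-1}}{1-|\xi|^{2/e}}\,|d\xi| .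
\end{equation}
The density tends to $\infty$ as $\xi\to0$, while that of $\chi$ stays bounded. So the continuous function $\chi/\lambda$ on $\Omega$ tends to $0$ at the three missing points, and $\chi\le C\lambda$ on $\Omega$ by compactness of $\mathbb P^1$. The constant $C$ does not depend on $R$ or $x$.

Let $\mu=x^*\lambda$ on $x^{-1}(\Omega)$. It is continuous there, vanishes exactly at the critical points of $x$, and is smooth with curvature $-1$ elsewhere. At a point where $x$ takes the value $a$ with multiplicity $m\ge e=e_a$, choose a local coordinate $\tau$ with $\xi\circ x=\tau^m$. By \eqref{eq:cone},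
\[
\mu=\frac2e\,\frac{|\tau|^{m/e-m}}{1-|\tau|^{2m/e}}\;m|\tau|^{m-1}|d\tau|=\frac{2m}e\,\frac{|\tau|^{m/e-1}}{1-|\tau|^{2m/e}}\,|d\tau| .
\]
If $m>e$, this extends continuously by $0$. If $m=e$, it equals $2|d\tau|/(1-|\tau|^2)$, which is smooth and positive with curvature $-1$. (For $m<e$ the density would be unbounded; this is where the hypothesis enters.) So $\mu$ extends to $R$ and satisfies the hypotheses of Lemma~\ref{lem:ahlfors}. Hence $x^*\chi\le C\mu\le C\,ds_R$ on $x^{-1}(\Omega)$, and on all of $R$ by continuity.
\end{proof}

\subsection*{End of the proof of Theorem~\ref{thm:B}}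
Suppose that $(x,y)\in F^2$ is a solution with $y\ne0$. By Lemmas~\ref{lem:mult} and~\ref{lem:orbifold}, $x$ is nonconstant and $x^*\chi\le C\,ds_R$. To count the points where $x$ equals $1,-1,\infty$ by Proposition~\ref{prop:fmt}, we rotate the sphere so as to move each of these values to $0$. Let
\[
u_1=\frac{x-1}{x+1},\qquad u_{-1}=\frac1{u_1},\qquad u_\infty=\frac1x .
\]
Then $u_a$ vanishes exactly where $x=a$. From $du_1=2\,dx/(x+1)^2$ and $1+|u_1|^2=2(1+|x|^2)/|x+1|^2$ we get $u_1^*\chi=x^*\chi$, and inversion preserves $\chi$. So $u_a^*\chi=x^*\chi$ for all three $a$, and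
\[
\mathcal A(s,u_a)\le\frac{C^2}{4\pi}\,\alpha(s).
\]
Over each zero of $f$ in $D_s$ there is a point of $R(s)$, and by Lemma~\ref{lem:mult} it is a zero of one of the $u_a$. Since the zeros of $f$ are simple,
\[
n_f(s)\le n(s,u_1)+n(s,u_{-1})+n(s,u_\infty).
\]
By \eqref{eq:nN} and Proposition~\ref{prop:fmt}, applied to each $u_a$, there is a constant $c$ such that for $\frac12<r<1$
\[
N_f(r)\le N_f(\tfrac12)+\frac{3C^2}{4\pi}\int_{1/2}^r\alpha(s)\frac{ds}s+c .
\]
As $\psi\ge1$, the quotient $N_f(r)/\psi(r)$ is bounded on $(\frac12,1)$, which contradicts \eqref{eq:fchoice}. So $X_{g,f}(F)$ consists of $(1,0)$, $(-1,0)$ and the point at infinity. This proves (b). The curve $X_{2,f}$ shows that $F$ is not ample, and for $F=E$ it shows, together with (a), that $2$ is the smallest genus in which the ampleness property fails over $E$. \qed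

\begin{remark}\label{rem:g1}
The hypothesis $g\ge2$ was used only to pass from Lemma~\ref{lem:mult} to Lemma~\ref{lem:orbifold}. For $g=1$ the congruences give the lower bound $2$ for all three multiplicities, and $\frac12+\frac12+\frac12>1$, so there is no hyperbolic triangle with the required angles. The conclusion fails as well: $X_{1,f}$ has genus $1$ and a rational point, so $X_{1,f}(E)$ is infinite by Theorem~\ref{thm:B}(a).
\end{remark}

\begin{thebibliography}{9}

\bibitem{Beardon}
Beardon, \emph{The Geometry of Discrete Groups}.

\bibitem{DLMF}
DLMF, 23.9.4--5.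

\bibitem{FP}
Arno Fehm, Elad Paran, \emph{Split embedding problems over the open arithmetic disc}, arXiv:1208.1044 (2012).

\bibitem{Forster}
Forster, \emph{Lectures on Riemann Surfaces}.

\end{thebibliography}
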